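# Exact maps of arbitrarily small entropy on dendrites that are not trees

## 1. Entropy of transitive maps on non-tree dendrites

**Theorem 1.** Let $X$ be a dendrite which is not a tree and let $\varepsilon>0$. Then there is an exact map $F:X\to X$ with dense periodic points and $0<h(F)<\varepsilon$.

**Corollary 2.** For a dendrite $X$: $\mathrm I_T(X)=0$ if and only if $X$ is not a tree. For non-trees the infimum is still $0$ if "transitive" is replaced by "mixing", "exact", or "exact with dense periodic points".

Let us unpack the words. A *continuum* is a connected compact metric space; it is non-degenerate if it has more than one point. A *dendrite* is a non-degenerate locally connected continuum containing no simple closed curve. A *tree* is a dendrite which is a finite union of arcs, an arc being a homeomorphic image of $[0,1]$. For example, the *$n$-star* ($n$ arcs glued at one common endpoint) is a tree. The planar set consisting of $[0,1]\times\{0\}$ and the vertical segments of length $1/i$ standing on the points $(1/i,0)$, $i\ge1$, is a dendrite but not a tree; we shall call such a set a comb.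

All maps are continuous. A map $f:X\to X$ of a compact metric space is *transitive* if for all nonempty open $U,V$ there is $n$ with $f^n(U)\cap V\ne\emptyset$. It is *mixing* if for all such $U,V$ we have $f^n(U)\cap V\neq\emptyset$ for all large $n$. It is *exact* if for every nonempty open $U$ there is $n$ with $f^n(U)=X$. An exact map is onto, so $f^m(U)=X$ for all $m\ge n$; hence exact maps are mixing, and mixing maps are transitive. The tent map $T(t)=1-|2t-1|$ on $[0,1]$ is exact: every nonempty open set contains a dyadic interval $[j2^{-n},(j+1)2^{-n}]$, and $T^n$ maps this interval onto $[0,1]$.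

Let $h(f)$ be the topological entropy, and
$$\mathrm I_T(X)=\inf\{h(f): f:X\to X\text{ is transitive}\}.$$
In plain words: if a map is to mix up all of $X$, how little disorder can it get away with? The source of the problem, Vladimír Špitalský's "Entropy and exact Devaney chaos on totally regular continua" (arXiv:1112.6017, 2011), is the reference for what follows. Known results include $\mathrm I_T([0,1])=\frac12\log2$, $\mathrm I_T(n\text{-star})=\frac1n\log2$, and $\mathrm I_T(X)\ge\frac1n\log2$ for every tree with $n$ ends. They also include $\mathrm I_T(X)=0$ for every dendrite containing arbitrarily large generalized stars: for every $k$ there are a point $a$ and $k$ components of $X\setminus\{a\}$ whose closures are pairwise homeomorphic by homeomorphisms fixing $a$. Baldwin's question is whether $\mathrm I_T(X)=0$ for *every* dendrite which is not a tree. The comb shows that the criterion just quoted does not settle it: removing a point from the comb leaves at most three components, so already $k=4$ is impossible.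

*Corollary 2 from Theorem 1.* If $X$ is not a tree, Theorem 1 gives exact maps with dense periodic points and entropy below any $\varepsilon$, and exact maps are mixing and transitive. If $X$ is a tree with $n$ ends, $\mathrm I_T(X)\ge\frac1n\log 2>0$ by the quoted bound. That bound is used nowhere else.

## 2. Facts about entropy and dendrites

**Entropy.** For a finite open cover $\mathcal U$ let $N(\mathcal U)$ be the least cardinality of a subcover. Then
$$h(f,\mathcal U)=\lim_n\tfrac1n\log N\Big(\bigvee_{i<n}f^{-i}\mathcal U\Big)=\inf_n\tfrac1n\log N\Big(\bigvee_{i<n}f^{-i}\mathcal U\Big)$$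
by subadditivity, and $h(f)=\sup_{\mathcal U}h(f,\mathcal U)$. If $\mathcal V$ refines $\mathcal U$, then $h(f,\mathcal U)\le h(f,\mathcal V)$. Equivalently, for any metric $\rho$ compatible with the topology, $h(f)$ is the limit as $\epsilon\to0$ of the exponential growth rate in $n$ of the least size of an $(n,\epsilon)$-spanning set, or of the largest size of an $(n,\epsilon)$-separated set; here orbits are compared at times $0,\dots,n-1$.

**Dendrites.** Let $d$ be the metric of $X$. Write $[x,y]$ for the unique arc from $x$ to $y$ (a point if $x=y$). Otherwise "arc" means nondegenerate arc, and $\operatorname{int}I$ is the arc $I$ without its endpoints. A *branch point* is a point $x$ such that $X\setminus\{x\}$ has at least three components. The following is textbook material (Nadler, *Continuum Theory*, Ch. VIII, X).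

* (D1) A subcontinuum contains $[x,y]$ for all its points $x,y$. Nondegenerate subcontinua of dendrites are dendrites.
* (D2) Connected open sets are arcwise connected. If $x_n\to x$, then $\operatorname{diam}[x_n,x]\to0$.
* (D3) For a subcontinuum $D$ the *first-point map* $r_D:X\to D$ is a continuous retraction, and $r_D(x)\in[x,y]$ for all $y\in D$. If $r_D(x)\ne r_D(y)$, then $[r_D(x),r_D(y)]\subseteq[x,y]$. If $D\subseteq D'$, then $r_Dr_{D'}=r_D$.
* (D4) For $y,z\ne x$: $y$ and $z$ lie in the same component of $X\setminus\{x\}$ if and only if $x\notin[y,z]$. (If $x\notin[y,z]$, the arc is a connected set in $X\setminus\{x\}$. Conversely a component is open and connected, so by (D2) it contains an arc from $y$ to $z$, which is $[y,z]$.)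
* (H) Let $A,A'$ be arcs carrying finite nonatomic Borel measures $\mu,\mu'$, positive on nondegenerate subarcs. For each bijection between their endpoint sets there is exactly one homeomorphism $A\to A'$ inducing it and multiplying the measures of subarcs by a constant, necessarily $\mu'(A')/\mu(A)$: parametrize both arcs by the measure of initial subarcs.

For the comb with spine $A=[0,1]\times\{0\}$, $r_A$ drops each tooth vertically onto its foot.

## 3. Rotating the legs of a star, and why a finite comb resists

**The $n$-star.** Let $\tau_1,\dots,\tau_n$ be its legs, $\tau_i=[o,c_i]$. Put $\Lambda=2^{1/n}$ and give $\tau_i$ a length measure of total mass $\Lambda^{i-1}$. Let $f(o)=o$, map $\tau_i$ onto $\tau_{i+1}$ with constant slope for $i<n$, and fold $\tau_n$ in the middle along the path $o\to c_1\to o$. The slope is $\Lambda$ on $\tau_i$, $i<n$, and on $\tau_n$ it is $2/\Lambda^{n-1}=\Lambda$. So $f^n$ maps every leg to itself, and in the mass coordinate it is a tent map of slope $2$ there. Hence $h(f)=\frac1n\log2$. If $U$ is open, some $f^{nk}(U)$ contains a whole leg, and the next $n-1$ images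 run through the others; so $f$ is transitive. It is not exact for $n\ge2$: images of a set inside a leg stay inside one leg.

Two things are worth keeping. One expensive fold every $n$ steps costs only an $n$-th root. And entropy is controlled by *masses*: if every edge is stretched by at most $\Lambda$ with respect to a suitable measure, then $h(f)\le\log\Lambda$ (proved in Lemma 5 below).

**The same trick on a finite comb.** Take a spine with points $v_1,\dots,v_n$ in order, $n\ge3$, teeth $\tau_i=[v_i,c_i]$, and $e_i=[v_i,v_{i+1}]$. The natural attempt is to rotate the teeth, so $v_i\mapsto v_{i+1}$ for $i<n$ and $v_n\mapsto v_1$, with $f$ injective on each $e_i$ and $f(e_i)$ the arc between the images of the endpoints. Then $e_i\to e_{i+1}$ for $i\le n-2$, but $e_{n-1}$ must be mapped onto $[v_n,v_1]=e_1\cup\dots\cup e_{n-1}$. So $e_{n-1}$ covers both itself and $e_{n-2}$, and $e_{n-2}$ covers $e_{n-1}$. Following $e_{n-1}\to e_{n-1}\to e_{n-1}$ and $e_{n-1}\to e_{n-2}\to e_{n-1}$ we find two subarcs of $e_{n-1}$ with disjoint interiors, each mapped by $f^2$ homeomorphically onto $e_{n-1}$. For $f^4$ there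 are four; the first and the last, $A_0$ and $A_1$, are disjoint, and $f^4(A_0)=f^4(A_1)=e_{n-1}$. For each word $w\in\{0,1\}^k$ there is $x$ with $f^{4i}(x)\in A_{w_i}$ for $i<k$, and different words give points at distance at least $\operatorname{dist}(A_0,A_1)$ at one of these times. Hence $h(f)\ge\frac14\log2$, *for every $n$*. The teeth are not to blame; the damage is done by bringing the feet $v_i$ back.

**What an infinite comb allows.** If the feet $v_1,v_2,\dots$ converge to $o$, we never need to bring them back: put $f(v_i)=v_{i+1}$ for all $i$ and $f(o)=o$. Only teeth return. Group the indices into blocks of length $R$, and let only the last tooth $\tau_{kR}$ of block $k$ return. As its foot goes to $v_{kR+1}$, its image must walk back along the spine. It cannot always walk back to $\tau_1$: since $\tau_{kR}\to o$ and $f(o)=o$, continuity at $o$ forces $f(\tau_{kR})\to o$. So it walks back *one block*, across $2R$ spine pieces. With appropriate masses this costs a factor $4R+6$ once in $R$ steps, and $(4R+6)^{1/R}\to1$. The spine pieces then only drift outward, and the last spine piece of each block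 makes a detour over the first tooth of the next block, so that mass gets back into the teeth.

So the plan is: find an infinite star or comb $D_0$ in $X$ (Section 4); put a small-entropy map on it (Sections 5 and 6); enlarge $D_0$ arc by arc, with tiny increases of entropy (Section 8); pass to the limit (Section 9).

## 4. An infinite star or an infinite comb in every non-tree dendrite

**Lemma 3.** A dendrite $X$ that is not a tree contains one of:

* (S) an *$\omega$-star*: arcs $\tau_i=[o,c_i]$ $(i\ge1)$ pairwise meeting only in $o$;
* (C) a *comb*: an arc $[v_1,o]$, distinct, monotonically ordered points $v_1,v_2,\dots$ of it with $v_i\to o\ne v_i$, and pairwise disjoint arcs $\tau_i=[v_i,c_i]$ with $\tau_i\cap[v_1,o]=\{v_i\}$.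

In both cases every neighborhood of $o$ contains all but finitely many $\tau_i$.

*Proof.* **Step 1: a point of infinite order gives a star.** This step disposes of the case that $X\setminus\{o\}$ has infinitely many components for some $o$. Choose $c_i$ in distinct components. Each $\tau_i\setminus\{o\}$ lies in the component of $c_i$, so the $\tau_i$ meet only in $o$. Let $N$ be an open neighborhood of $o$ and suppose $y_i\in\tau_i\setminus N$ for infinitely many $i$. A subsequence tends to some $y\notin N$. A connected neighborhood of $y$ missing $o$ lies in one component of $X\setminus\{o\}$ but contains points $y_i$ of several, a contradiction.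

From now on all $X\setminus\{x\}$ have finitely many components. Let $Br$ be the set of branch points.

**Step 2: $Br$ is infinite.** The purpose is to turn "not a tree" into a supply of branch points. First, *a dendrite without branch points is an arc*. Take two non-cut points $e,e'$ (every nondegenerate continuum has two). Suppose $z\notin[e,e']$ and let $p=r_{[e,e']}(z)$. Then $p\in[z,e]$ and $p\in[z,e']$. If $p\ne e,e'$, then by (D4) $e,e',z$ lie in three components of $X\setminus\{p\}$, so $p$ is a branch point. If, say, $p=e$, then $e\in[z,e']$ separates $z$ from $e'$, so $e$ is a cut point. Both are impossible.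

So $Br\neq\emptyset$, since $X$ is not an arc. Suppose $Br$ is finite. Fix $b_0\in Br$ and let $T=\bigcup_{b\in Br}[b_0,b]$, a tree or a point. A point of $T\setminus Br$ is interior to some $[b_0,b]$, so it cuts $T$. Let $C$ be a component of $X\setminus T$; it is open and arcwise connected. If $r_T(x)\ne r_T(y)$ for some $x,y\in C$, then $[x,y]\subseteq C$ would contain points of $T$ by (D3). So $r_T$ is constant on $C$, say with value $p$. Since $C$ is closed in $X\setminus T$, a point of $\overline C\setminus C$ lies in $T$; it is fixed by $r_T$, hence equals $p$ by continuity. As $C$ is open and $C\ne X$, $C$ is not closed, so $\overline C=C\cup\{p\}$. Thus $C$ is clopen and connected in $X\setminus\{p\}$, that is, a component of $X\setminus\{p\}$.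

The dendrite $\overline C$ has no branch points: a branch point $x\in C$ of $\overline C$ would be one of $X$ by (D4), but $C\cap Br=\emptyset$; and $\overline C\setminus\{p\}=C$ is connected. So $\overline C$ is an arc. Moreover $p\in Br$: otherwise $p$ cuts $T$, and $C$ is a further component of $X\setminus\{p\}$, so there are at least three after all. Each of the finitely many $p\in Br$ carries finitely many such $C$. Hence $X$ is a finite union of arcs, a tree: contradiction.

**Step 3: $Br$ contains an infinite chain** for the order $a\le b\iff a\in[x_0,b]$, where $x_0\in X$ is fixed. This step lines up branch points on arcs. Suppose there is none. The predecessors of $b$ lie on $[x_0,b]$, so they form a chain, and each $b\in Br\cup\{x_0\}$ has finitely many predecessors in $Br\cup\{x_0\}$. We claim that two distinct immediate successors $b,b'$ of $a$ (in $Br\cup\{x_0\}$) lie in different components of $X\setminus\{a\}$. Otherwise $a\notin[b,b']$. Let $c$ be the last common point of $[x_0,b]$ and $[x_0,b']$. Then $a\le c$ and $c\in[b,b']$, so $c>a$. If $c=b$, then $a<b<b'$; if $c=b'$, then $a<b'<b$; otherwise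 $c$ is the meeting point of three nondegenerate arcs to $x_0,b,b'$, so it is a branch point with $a<c<b$. All three are impossible. Hence every element has finitely many immediate successors, and König's lemma yields an infinite chain, a contradiction.

**Step 4: the comb.** From the chain extract a strictly monotone sequence $a_1,a_2,\dots$. If it is decreasing, it lies in $[x_0,a_1]$ and converges there monotonically to some $o\ne a_i$. If it is increasing, let $o$ be the limit of a subsequence $a_{i_k}$. If $a_j\notin[x_0,o]$, then $x_0$, $o$, and hence $a_{i_k}$ for large $k$, lie in one component of $X\setminus\{a_j\}$, so $a_j\notin[x_0,a_{i_k}]$, a contradiction. So all $a_j$ lie in $[x_0,o]$ and converge monotonically to $o\ne a_j$.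

Put $v_i=a_i$ and $A=[v_1,o]$. Pick $c_i$ in a component of $X\setminus\{v_i\}$ missing $o$ and $v_1$ (missing $o$ if $i=1$); this exists because $v_i$ is a branch point. Put $\tau_i=[v_i,c_i]$. Every arc from a point of $\tau_i$ to a point of $A$ passes through $v_i$ by (D4), so $r_A(\tau_i)=\{v_i\}$. Hence the teeth are disjoint and $\tau_i\cap A=\{v_i\}$.

Finally let $N$ be an open neighborhood of $o$ and suppose $y_i\in\tau_i\setminus N$ for infinitely many $i$; pass to a subsequence with $y_i\to y\notin N$. Then $r_A(y)=\lim v_i=o$. Take a connected open $V\ni y$ with $o\notin V$. For large $i$ in the subsequence $[y_i,y]\subseteq V$. But $r_A(y_i)=v_i\ne o=r_A(y)$, so $[y_i,y]\ni o$ by (D3), a contradiction. $\square$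

Let $D_0\subseteq X$ be the union of the star, respectively comb (spine and teeth). By the last statement of Lemma 3 it is compact, so it is a subdendrite. The points $o$ and $D_0$ are fixed from now on.

## 5. Maps of $D_0$ with slopes at most $(4R+6)^{1/R}$

Let $R\ge3$ and $\Lambda=(4R+6)^{1/R}$. Then $1<\Lambda<3$, because $4R+6<3^R$ (true for $R=3$, and $4(R+1)+6<3(4R+6)$). Say $i$ is in *block $k$* if $(k-1)R<i\le kR$. Put $a_1=1$ and $a_k=(k-2)R+1$ for $k\ge2$; so $a_k$ is the first index of block $\max(k-1,1)$. Fix nonatomic measures, positive on subarcs, with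
$$\mu(\tau_i)=3^{-k}\Lambda^{a-1}\qquad\text{for } i=(k-1)R+a,\ 1\le a\le R .$$
To map an arc *along a path* $y_0\to y_1\to\cdots$ means: subdivide it at turning points, choose the masses of the pieces proportional to the masses of the arcs $[y_{j-1},y_j]$, and map the pieces onto these arcs by the homeomorphisms (H). The slope is then the same on all pieces: (mass of the path)/(mass of the arc). The images below are unions of whole legs, teeth and spine pieces (and possibly $o$), whose masses are fixed in advance, so there is no circularity.

**The comb map.** Let $e_i=[v_i,v_{i+1}]$ with $\mu(e_i)=3^{-k}$ for $i$ in block $k$. Put $f(o)=o$, $f(v_i)=v_{i+1}$, and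

* for $R\nmid i$: $e_i\to e_{i+1}$, and $\tau_i\to\tau_{i+1}$ with $c_i\mapsto c_{i+1}$;
* $e_{kR}=[v_{kR},w_k]\cup[w_k,v_{kR+1}]$ along $v_{kR+1}\to c_{kR+1}\to v_{kR+2}$;
* $\tau_{kR}=[v_{kR},u_k]\cup[u_k,c_{kR}]$ along $v_{kR+1}\to c_{a_k}\to v_{a_k}$ if $k\ge2$, and along $v_{R+1}\to c_1\to o$ if $k=1$.

Let $P=\{o\}\cup\{v_i,c_i,w_k,u_k\}$ and $Z=\{o\}$. The arcs into which $P$ cuts $D_0$ are $e_i,\tau_i$ with $R\nmid i$, and the two halves of each $e_{kR}$ and $\tau_{kR}$. The images of $e_i,\tau_i$ shrink to $o$ as $i\to\infty$, since $a_k\to\infty$; so $f$ is continuous at $o$, and it is clearly continuous elsewhere. The total mass is finite.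

*Slopes.* Within a block, $e_i\to e_{i+1}$ has slope $1$ and $\tau_i\to\tau_{i+1}$ slope $\Lambda$. The path of $e_{kR}$ has mass $2\cdot3^{-k-1}+3^{-k-1}=3^{-k}$, so the slope is $1$. For $k\ge2$ the path of $\tau_{kR}$ crosses the $2R$ spine pieces of blocks $k-1,k$ and twice the tooth $\tau_{a_k}$, with mass
$$R(3^{-k}+3^{-k+1})+2\cdot3^{-k+1}=(4R+6)3^{-k}=\Lambda^R3^{-k},$$
so the slope is $\Lambda^R3^{-k}/(3^{-k}\Lambda^{R-1})=\Lambda$. The path of $\tau_R$ has mass $\frac R3+\frac23+R\sum_k3^{-k}=\frac13(\frac52R+2)\le\frac13\Lambda^R$, so the slope is at most $\Lambda$.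

*Covering.* Let $I$ be one of the arcs cut out by $P$. We show $f^n(I)=D_0$ for all large $n$. First, $I$ covers $\tau_1$ at some time: a spine piece of block $k$ leads to $e_{kR}$, both halves of $e_{kR}$ cover $\tau_{kR+1}$, a tooth of block $k$ leads to $\tau_{kR}$, and both halves of $\tau_{kR}$ cover $\tau_{a_k}$, the first tooth of block $\max(k-1,1)$; descend to block $1$. Next, $f^R(\tau_1)=f(\tau_R)\supseteq\tau_1\cup e_R$. Moreover $e_R$ covers $\tau_{R+1}$ in one step, then $\tau_{2R}$ after $R-1$ more, then $\tau_{a_2}=\tau_1$ after one more; so $f^{2R+1}(\tau_1)\supseteq\tau_1$. As $\gcd(R,2R+1)=1$, we get $\tau_1\subseteq f^n(I)$ for all $n\ge n_0(I)$. Hence $\tau_1,\dots,\tau_R\subseteq f^n(I)$ for $n\ge n_1:=n_0+R-1$. The spine $[v_1,o]\subseteq f(\tau_R)$ is covered for $n\ge n_1+1$. Since $f(e_{kR})\supseteq\tau_{kR+1}$, all $\tau_{kR+a}$ ($k\ge1$, $1\le a\le R$) are covered for $n\ge n_1+1+R$.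

**The star map.** Put $f(o)=o$; $f:\tau_i\to\tau_{i+1}$, $c_i\mapsto c_{i+1}$, for $R\nmid i$; and map $\tau_{kR}$ ($k\ge2$) along $o\to c_{a_k}\to o$. There is no spine to feed the higher blocks, so $\tau_R$ must visit all blocks by itself. Choose $u\in\operatorname{int}\tau_R$ and points $o=u_0,u_1,u_2,\dots$ increasing to $u$ on $[o,u]$. For $j\ge1$ let
$$[u_{2j-2},u_{2j-1}]\to[o,c_{(j-1)R+1}],\qquad [u_{2j-1},u_{2j}]\to[c_{(j-1)R+1},o],$$
$f(u)=o$, and map $[u,c_R]$ along $o\to c_2\to o$. The masses of all these pieces of $\tau_R$ are proportional to the masses of their images. Let $P$ consist of $o,u$, all $c_i$, all $u_m$ and the turning points (of the $\tau_{kR}$, $k\geq 2$, and of $[u,c_R]$); $Z=\{o,u\}$. Now $P$ cuts $D_0$ into the $\tau_i$ ($R\nmid i$), the halves of $\tau_{kR}$ ($k\ge2$), the $[u_{m-1},u_m]$ and the halves of $[u,c_R]$. These accumulate only at $Z$, and their images shrink to $o$ as they approach $o$ or $u$; so $f$ is continuous.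

*Slopes.* $\tau_i\to\tau_{i+1}$ in a block: $\Lambda$. For $\tau_{kR}$, $k\ge2$: path mass $2\cdot3^{-k+1}=6\cdot3^{-k}\le\Lambda^R3^{-k}$. For $\tau_R$: path mass $2\sum_j3^{-j}+\frac{2\Lambda}3=\frac13(3+2\Lambda)<3<6\le\frac13\Lambda^R$. So all slopes are at most $\Lambda$.

*Covering.* Each arc $I$ cut out by $P$ covers a leg at time $0$ or $1$, then, descending blocks, $\tau_R$ and hence $\tau_1$. Also $f^R(\tau_1)=f(\tau_R)\supseteq\tau_1\cup\tau_2$ and $f^{R-1}(\tau_2)=f(\tau_R)\supseteq\tau_1$, so there are loops at $\tau_1$ of the coprime lengths $R$ and $2R-1$, and $\tau_1\subseteq f^n(I)$ for $n\ge n_0(I)$. Then $\tau_R\subseteq f^n(I)$ for $n\ge n_0+R-1$. As $f(\tau_R)$ contains all $\tau_{(j-1)R+1}$, all $\tau_{(j-1)R+a}$, $1\le a\le R$, are covered for $n\ge n_0+2R-1$, and $f^n(I)=D_0$.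

## 6. Markov models with bounded slopes

We now isolate the properties that survive the enlargement of $D_0$.

**Definition.** Let $\Lambda\ge1$. A *$\Lambda$-model* is a tuple $(D,P,Z,f,\mu)$ such that:

* **(M1)** $D_0\subseteq D\subseteq X$, $D$ is a dendrite, $P\subseteq D$ is countable and compact, $Z\subseteq P$ is finite, $o\in Z$. The closure of each component of $D\setminus P$ is an arc $I$ with endpoints in $P$, and the component is $\operatorname{int}I$. The family $\mathcal I$ of these arcs (*basic intervals*) is infinite, and every neighborhood of $Z$ contains all but finitely many of them.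
* **(M2)** $f:D\to D$ is continuous, $f(P)\subseteq P$, $f(Z)=\{o\}$, and $f$ is injective on each $I\in\mathcal I$.
* **(M3)** $\mu$ is a finite nonatomic Borel measure on $D$, positive on arcs. For each $I\in\mathcal I$ there is $s_I\in(0,\Lambda]$ with $\mu(f(A))=s_I\mu(A)$ for all arcs $A\subseteq I$.
* **(M4)** For each $I\in\mathcal I$ there is $n$ with $f^n(I)=D$.
* **(M5)** There is $\delta<1$ such that $I,J\in\mathcal I$, $J\subsetneq f(I)$ imply $\mu(J)\le\delta\mu(f(I))$.
* **(M6)** $o$ is the only periodic point of $f$ in $P$, and there is $q_0\in(P\cap D_0)\setminus Z$ with $f(q_0)=o$.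
* **(M7)** $D_0$ is full and $f(D_0)=D$. Here a closed $A\subseteq D$ is *full* if $A=\overline{\bigcup\{J\in\mathcal I:J\subseteq A\}}$.

We may always take $\delta>0$ in (M5). About (M5) we shall repeatedly use the following.

(F) *For a single $I$ the ratios $\mu(J)/\mu(f(I))$, $J\in\mathcal I$, $J\subsetneq f(I)$, are bounded by a number $<1$.* Indeed $f(I)\setminus J$ contains an arc, so each ratio is $<1$; and as the masses $\mu(J)$ are summable, only finitely many ratios are $\ge\frac12$. So in (M5) finitely many $I$ can always be ignored.

**Proposition 4.** The maps of Section 5, with the sets $P,Z$ and measures $\mu$ given there, are $\Lambda$-models with $D=D_0$ and $\Lambda=(4R+6)^{1/R}$.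

*Proof.* (M1)–(M4) were checked in Section 5, except $f(P)\subseteq P$ and $f(Z)=\{o\}$, which are read off from the definition. For (M7): nonempty open subsets of $D_0$ are uncountable and $P$ is countable, so $D_0\setminus P$ is dense and $D_0$ is full; $f(D_0)=D_0$ follows from the covering statement.

(M5), comb. By (F) the finitely many basic intervals in block $1$ can be ignored. In blocks $k\ge2$ the images which are not single basic intervals are the following, with the largest mass ratio: $e_{kR-1}\to e_{kR}$, ratio $\frac23$; $[w_k,v_{kR+1}]\to\tau_{kR+1}\cup e_{kR+1}$, ratio $\frac12$; $\tau_{kR-1}\to\tau_{kR}$, ratio $\frac{4R+3}{4R+6}$; and $[v_{kR},u_k]\to[v_{kR+1},c_{a_k}]$, of mass $(4R+3)3^{-k}$, whose basic intervals have mass at most $3\cdot3^{-k}$, ratio at most $\frac3{4R+3}$. All are bounded by a constant $<1$ depending only on $R$. (The images $[v_{kR},w_k]\to\tau_{kR+1}$ and $[u_k,c_{kR}]\to\tau_{a_k}$ are single basic intervals since $R\ge3$.)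

(M5), star. The images that are not single are $\tau_{kR-1}\to\tau_{kR}$, with two halves of equal mass if $k\ge2$; for $k=1$ use (F).

(M6), comb: the index of $v_i$ increases under $f$; $c_i\mapsto c_{i+1}\mapsto\dots\mapsto c_{kR}\mapsto v_{a_k}$ or $o$; $w_k\mapsto c_{kR+1}$; $u_k\mapsto c_{a_k}$. So only $o$ is periodic. Star: every point of $P$ ends in $o$. In both cases $q_0=c_R\mapsto o$ and $c_R\notin Z$. $\square$

*Examples in the comb.* The tooth $\tau_R$ is full, being the union of two basic intervals; a proper subarc of a basic interval is not full, nor is $\{o\}$. The basic intervals $\tau_1,\tau_2,\dots,\tau_{R-1},[v_R,u_1],\tau_1$ form a sequence in which each is contained in the image of the one before. Such a sequence will be called a *chain*, here of length $R$.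

**Elementary consequences.** Let $(D,P,Z,f,\mu)$ be a model.

(a) *Local finiteness away from $Z$.* $D\setminus P$ is dense in $D$, since nonempty open sets are uncountable. $\operatorname{int}I$ is open in $D$, being a component of an open set. Let $x\in P\setminus Z$ and let $N$ be a closed neighborhood of $Z$ missing $x$. The open set $D\setminus N$ meets only finitely many basic intervals and, by density of $D\setminus P$, lies in their union. As a basic interval meets $P$ only in its endpoints, $x$ is isolated in $P$; it has a neighborhood covered by finitely many basic intervals and lies in at least one. Likewise, if $A$ is full and $x\in(A\cap P)\setminus Z$, then $x$ belongs to some basic $J\subseteq A$, because near $x$ only finitely many, closed, basic intervals matter. Given $\eta>0$, all but finitely many $I$ have diameter $<\eta$ (use a neighborhood of $Z$ made of small disjoint balls, and connectedness of $I$). For every neighborhood $N$ of $o$, all but finitely many $I$ satisfy $f(I)\subseteq N$ (apply (M1) to $f^{-1}(N)\supseteq Z$).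

(b) *Arcs with endpoints in $P$ are full.* Let $A\subseteq D$ be an arc with distinct endpoints in $P$. If $A\cap\operatorname{int}I\ne\emptyset$, then $I\subseteq A$: the set $A\cap\operatorname{int}I$ is closed in $\operatorname{int}I$; it is also open there, since each of its points is a non-endpoint of $A$, and a small open subarc of $A$ around it lies in the open set $\operatorname{int}I$. As $A\setminus P$ is dense in $A$, $A$ is full; in particular $A$ contains a basic interval. Each $f(I)$ is an arc with endpoints in $P$, hence full. If $A$ is full, then so is $f(A)=\overline{\bigcup_{J\subseteq A}f(J)}$. Finally, an arc $A$ contained in no basic interval has a non-endpoint in $P$: otherwise $\operatorname{int}A$ lies in one component of $D\setminus P$.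

(c) *Chains.* Let $x\in I_0\in\mathcal I$ and $f^n(x)\notin P$. Then $f^i(x)\notin P$ for $i\le n$, say $f^i(x)\in\operatorname{int}I_i$, and $I_{i+1}\subseteq f(I_i)$ by (b). Conversely, if $I_i\in\mathcal I$ and $I_{i+1}\subseteq f(I_i)$ for $0\le i<n$ (a *chain* of length $n$), then $A=\{x\in I_0:f^i(x)\in I_i,\ i\le n\}$ is an arc, $f^n:A\to I_n$ is a homeomorphism, and it multiplies $\mu$ of subarcs by a constant. This is an induction: the next arc is the preimage of $I_{n+1}$ under the homeomorphism $f\circ f^n:A\to f(I_n)$.

(d) *No eternal single images.* $f(D)=D$ by (M7). Since $\mathcal I$ is infinite, $D\notin\mathcal I$. So by (M4) it never happens that $f^n(I)\in\mathcal I$ for all $n\ge0$. In particular, in an infinite chain $f(I_n)\ne I_{n+1}$ for infinitely many $n$.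

(e) *The mass metric.* $\rho(x,y)=\mu([x,y])$ is a metric on $D$, since $[x,z]\subseteq[x,y]\cup[y,z]$ and $\mu$ is positive on arcs. It is compatible with $d$: if $x_n\to x$, then by (D2) $[x_n,x]$ lies in small balls about $x$, whose measures tend to $\mu(\{x\})=0$; so the identity $(D,d)\to(D,\rho)$ is a continuous bijection from a compact space.

## 7. Exactness, entropy, refinement and periodic points of models

**Lemma 5.** In a model:

1. Every arc $J\subseteq D$ has $f^n(J)\supseteq I$ for some $n\ge0$, $I\in\mathcal I$. Hence $\Omega=\bigcup_{n\ge0}f^{-n}(P)$ meets every arc, and $f$ is exact.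
2. $h(f)\le\log\Lambda$.

*Proof of 1.* **Step 1.** We first show that no arc can hide inside basic intervals forever: *there is no arc $L$ with $f^n(L)\subseteq I_n\in\mathcal I$ for all $n\ge0$.* Given such $L$, each $f^n(L)$ is an arc and $I_{n+1}\subseteq f(I_n)$ by (b). The numbers $\varrho_n=\mu(f^n(L))/\mu(I_n)\le1$ satisfy
$$\varrho_{n+1}=\varrho_n\,\frac{\mu(f(I_n))}{\mu(I_{n+1})}$$
by constancy of the slope on $I_n$. So $\varrho_{n+1}\ge\varrho_n$, and $\varrho_{n+1}\ge\varrho_n/\delta$ whenever $f(I_n)\ne I_{n+1}$, by (M5). By (d) this happens infinitely often, so $\varrho_n\to\infty$, a contradiction.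

**Step 2.** Now we make an image of $J$ contain two points of $P$. Since $P$ is countable and closed, we may shrink $J$ so that it lies in a basic interval. By Step 1 there is a first $n$ with $f^n(J)$ contained in no basic interval; $f^n(J)$ is an arc, and by (b) it has a non-endpoint $x\in P$. If it contains a second point of $P$, then it contains a basic interval by (b). Otherwise it contains an arc $L=[x,z]$ with $L\setminus\{x\}$ disjoint from $P$, so $L$ lies in a basic interval. By Step 1 there is a first $m$ with $f^m(L)$ contained in no basic interval. It is an arc with endpoint $f^m(x)\in P$ and with a non-endpoint in $P$, so it contains a basic interval by (b). Since basic intervals contain points of $P$, $\Omega$ meets $J$. Exactness follows with (M4), as every nonempty open set contains an arc.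

*Proof of 2.* The aim is to see that $f$ is $\Lambda$-Lipschitz for $\rho$, and that $(D,\rho)$ has few separated points. Let $x,y\in D$. Then $[f(x),f(y)]\subseteq f([x,y])$ by (D1). Each $[x,y]\cap I$ is empty, a point or an arc; distinct basic intervals meet at most in $P$; and $P$, $f(P)$ are countable, hence null. Summing (M3) over $I$ gives $\rho(f(x),f(y))\le\Lambda\rho(x,y)$.

Let $x_1,\dots,x_N$, $N\ge2$, have pairwise $\rho$-distances $\ge\epsilon$. The open $\rho$-balls of radius $\epsilon/2$ about them are disjoint, and each has measure $\ge\epsilon/2$, since it contains the part $\{z\in[x_i,x_j]:\mu([x_i,z])<\epsilon/2\}$ of an arc to another $x_j$. So $N\le2\mu(D)/\epsilon$. A maximal set with pairwise distances $\ge\epsilon\Lambda^{-n}$ is $(n,\epsilon)$-spanning, as $f$ is $\Lambda$-Lipschitz and $\Lambda\ge1$. It has at most $1+2\mu(D)\Lambda^n/\epsilon$ points. Hence $h(f)\le\log\Lambda$. $\square$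

**Lemma 6 (refinement).** Let $E\subseteq\Omega$ be finite and $P_E=P\cup\bigcup_{i\ge0}f^i(E)$. Then $P_E\setminus P$ is finite, and $(D,P_E,Z,f,\mu)$ is a $\Lambda$-model, with family of basic intervals denoted $\mathcal I_E$. The points of $P_E\setminus P$ are not periodic. Full sets for $P$ are full for $P_E$. Given $\eta>0$, $E$ can be chosen so that $\operatorname{diam}I<\eta$ and $\operatorname{diam}f(I)<\eta$ for all $I\in\mathcal I_E$.

*Proof.* Each point of $E$ enters the invariant set $P$, so $P_E\setminus P$ is finite. A point outside $P$ which eventually enters $P$ never returns to itself, so it is not periodic. Finitely many basic intervals are subdivided at finitely many interior points; this gives (M1)–(M3). A basic interval contained in $A$ is a union of members of $\mathcal I_E$ contained in $A$; this gives the statement on full sets, and (M7). (M6) holds as the added points are not periodic. (M4): for $I_E\in\mathcal I_E$, Lemma 5.1 gives $f^n(I_E)\supseteq I\in\mathcal I$; apply (M4) to $I$.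

(M5): $o$ has a neighborhood $N$ containing no added point. By (a), for all but finitely many $I\in\mathcal I_E$ we have $I\in\mathcal I$ and $f(I)\subseteq N$. A member of $\mathcal I_E\setminus\mathcal I$ has an added endpoint, so the members of $\mathcal I_E$ contained in such an $f(I)$ belong to $\mathcal I$, and the old $\delta$ works. The finitely many other $I$ are handled by (F).

For the last statement, by (a) only finitely many $I\in\mathcal I$ violate $\operatorname{diam}I<\eta$ or $\operatorname{diam}f(I)<\eta$. Subdivide these finely enough by finitely many points of $\Omega$, which is dense in each of them by Lemma 5.1. $\square$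

The set $\Omega$ is the same for $P$ and $P_E$, so refinements can be repeated.

**Lemma 7.** In a model, the periodic points of $f$ lying in $D\setminus P$ are dense in $D$.

*Proof.* Every nonempty open subset of $D$ contains an arc $J$; shrink it to lie in the interior of one basic interval, so $o\notin J$. It contains distinct points $y,y'\in\Omega$. By (b) for $P_{\{y,y'\}}$ there is a basic interval $I_E\subseteq[y,y']\subseteq J$ of the refined model. We have $f^n(I_E)=D$ for some $n\ge1$. Choosing $x\in I_E$ with $f^n(x)\in\operatorname{int}I_E$, (c) gives a chain of length $n$ from $I_E$ to $I_E$ and an arc $A\subseteq I_E$ mapped homeomorphically onto $I_E$ by $f^n$. The inverse of this homeomorphism maps the arc $I_E$ into itself, so it has a fixed point, which is a fixed point of $f^n$ in $A$. It is $\ne o$, so by (M6) it is not in $P$. $\square$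

## 8. Attaching an arc to a model

Let $B=[p,b]$ be an arc attached to $D$ at $p$, and $r$ the retraction of $D'=D\cup B$ collapsing $B$ to $p$. We want a map $g$ on $D'$ with $rg\approx fr$, hardly more entropy, and the covering property (M4).

*Attempts that fail.* The map $f\circ r$ has image in $D$, so it is not onto. Letting some interval $K$ with $f(q)=p$ at an endpoint $q$ make an excursion over $B$, but keeping $g(B)=\{f(p)\}$, is no better: an open subset of $B$ has one-point images. So $B$ must be stretched over an arc $\alpha=[f(p),e]$, and $\alpha$ must be tiny, otherwise $rg\approx fr$ fails on $B$ and successive maps will not converge. The new partition must be invariant, so the orbit of $e$ has to end in $P$ and must be added to $P$. Here is the delicate point. How tiny $\alpha$ must be depends on $\mu(K)$, because the excursion over $B$ adds mass to $K$. But if the orbit of $e$, chosen afterwards, runs through $\operatorname{int}K$, then $K$ is cut into smaller pieces, and the choice of $\alpha$ was made relative to the wrong mass.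

The way out is to choose $K$ first, with no endpoint on the forward orbit of $f(p)$, and then to choose $e$ so close to $f(p)$ that its orbit shadows the orbit of $f(p)$ through basic intervals which have the points $f^{i+1}(p)$ as endpoints, until it falls into $P$. These intervals are different from $K$.

**Lemma 8.** Let $(D,P,Z,f,\mu)$ be a $\Lambda$-model, $\Lambda'>\Lambda$, $\eta>0$, $B=[p,b]\subseteq X$ an arc with $B\cap D=\{p\}$, and $Q\subseteq D\setminus P$ a finite set of periodic points of $f$. Put $D'=D\cup B$ and let $r:D'\to D$ be the retraction with $r(B)=\{p\}$. Then there is a $\Lambda'$-model $(D',P',Z,g,\mu')$ such that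

* (i) $d(rg(x),f(r(x)))\le\eta$ for all $x\in D'$;
* (ii) $\operatorname{diam}I<\eta$ for all $I\in\mathcal I'$;
* (iii) every full set $A$ of the old model is full in the new one, and $g^n(A)\supseteq f^n(A)$ for all $n\ge0$;
* (iv) for each $x\in Q$ and $n\ge1$ with $f^n(x)=x$ there is $x'\in D'\setminus P'$ with $g^n(x')=x'$, $d(x,x')<\eta$.

*Proof.* **Step 0: reduction to $p\in P$.** This step makes the attaching point a partition point. If $p\notin P$, say $p\in\operatorname{int}I$, choose $\tilde p\in\operatorname{int}I\cap\Omega$ so close to $p$ that there is a homeomorphism $\varphi:D\to D$, equal to the identity outside a small arc in $\operatorname{int}I$ (which is open in $D$), with $\varphi(\tilde p)=p$ and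
$$d(\varphi(x),x)<\eta/2,\qquad d(\varphi f\varphi^{-1}(x),f(x))<\eta/2\qquad(x\in D).$$
This is possible by uniform continuity of $f$, since $\varphi^{\pm1}$ move points by at most the diameter of the small arc. Let $\tilde f=\varphi f\varphi^{-1}$ and $\tilde\mu=\varphi_*\mu$. Since $\varphi$ fixes $P$ pointwise and maps each basic interval onto itself, it maps every full set onto itself. So $\tilde f(A)=\varphi(f(A))=f(A)$ for full $A$, and inductively $\tilde f^n(A)=f^n(A)$. Moreover $\tilde\mu=\mu$ on full sets, and $\tilde\mu(\tilde f(A))=\mu(f(\varphi^{-1}(A)))=s_J\tilde\mu(A)$ for arcs $A\subseteq J\in\mathcal I$. On $P$ we have $\tilde f=f$. Hence $(D,P,Z,\tilde f,\tilde\mu)$ is a $\Lambda$-model. Replace $x\in Q$ by $\varphi(x)\notin P$, which is periodic for $\tilde f$ with the same periods. Now $p$ is eventually mapped into $P$ by $\tilde f$, because $\tilde f^n(p)=\varphi(f^n(\tilde p))$. So Lemma 6 with $E=\{p\}$ puts $p$ into $P$; the points $\varphi(x)$ stay outside $P$, as added points are not periodic. If $p\in P$ from the start, do nothing. Call the new model again $(D,P,Z,f,\mu)$ and the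 new periodic points again $Q$. It remains to prove (i) and (iv) with $\eta/2$, and (ii), (iii).

**Step 1: small intervals.** To make (i) and (iv) automatic later, refine by Lemma 6 so that $\operatorname{diam}I,\operatorname{diam}f(I)<\eta/2$ for all $I\in\mathcal I$. This persists under further refinement.

**Step 2: choice of $q$ and $K$.** Here we choose the interval $K\subseteq D_0$ that will make the excursion over $B$. Let $x_i=f^{i+1}(p)\in P$, $i\ge0$. We need $q\in D_0\setminus Z$ with $f(q)=p$ and $q\notin\{x_i\}$. If $p=o$, take $q=q_0$; all $x_i=o\ne q_0$. If $p\ne o$, take any $q\in D_0$ with $f(q)=p$, by (M7). Then $q\notin Z$ as $f(Z)=\{o\}$, and $q=x_i$ would give $f^{i+2}(p)=p$, contrary to (M6).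

Add $q$ to $P$ by Lemma 6. By (a) and fullness of $D_0$ there is a basic $I\subseteq D_0$ with endpoint $q$. Choose $y\in\operatorname{int}I\cap\Omega$, refine by $E=\{y\}$, and let $K=[q,q'']\subseteq I$ be the new basic interval at $q$ in $I$. Then $q''\in\operatorname{int}I$, so $q''$ is not in the set $P$ before the last refinement, which contains all $x_i$. Thus *no endpoint of $K$ is in $\{x_i:i\ge0\}$*, and $K\subseteq D_0$.

**Step 3: choice of $s$ and $\alpha$.** This is the step that resolves the difficulty described above. Let $0<s<\mu(K)$ with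
$$2\Lambda s\le(\Lambda'-\Lambda)\mu(K).\tag{1}$$
*Claim.* There is $e\in\Omega$, $e\ne x_0$, such that $\alpha=[x_0,e]\subseteq D$ has $\mu(\alpha)\le s$, $\operatorname{diam}\alpha<\eta/2$, and $f^i(e)\notin\operatorname{int}K$ for all $i\ge0$.

If some arc $A\subseteq D$ starting at $x_0$ has $x_0$ as an accumulation point of $P\cap A$, choose $e\in P\cap A$, $e\neq x_0$, close to $x_0$; its orbit is in $P$, which misses $\operatorname{int}K$.

Otherwise an initial part of an arc starting at $x_0$ misses $P\setminus\{x_0\}$, so there is $\Delta_0\in\mathcal I$ with endpoint $x_0$. Inductively let $\Delta_i\in\mathcal I$ have endpoint $x_i$. The arc $f(\Delta_i)$ starts at $x_{i+1}$. Either $x_{i+1}$ is an accumulation point of $P\cap f(\Delta_i)$, and we *stop at $i$*; or, by (b), there is $\Delta_{i+1}\in\mathcal I$ with endpoint $x_{i+1}$ and $\Delta_{i+1}\subseteq f(\Delta_i)$. Let $\Gamma_i=\{x\in\Delta_0:f^j(x)\in\Delta_j,\ j\le i\}$. By (c) it is a subarc of $\Delta_0$, mapped by $f^i$ homeomorphically onto $\Delta_i$ with $\mu$ multiplied by a constant; it contains the endpoint $x_0$ of $\Delta_0$,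 so it starts there. Since $x_j$ is an endpoint of $\Delta_j$ but not of $K$, $\Delta_j\ne K$, so $\Delta_j\cap\operatorname{int}K=\emptyset$.

If we stop at $i$, take $y\in P\cap f(\Delta_i)$, $y\ne x_{i+1}$, close to $x_{i+1}$, and let $e\in\Gamma_i$ with $f^{i+1}(e)=y$; recall that $f^{i+1}$ maps $\Gamma_i$ homeomorphically onto $f(\Delta_i)$. Then $e\ne x_0$ is close to $x_0$, $f^j(e)\in\Delta_j$ for $j\le i$, and $f^j(e)\in P$ for $j>i$.

If we never stop, then
$$\frac{\mu(\Gamma_{i+1})}{\mu(\Gamma_i)}=\frac{\mu(\Delta_{i+1})}{\mu(f(\Delta_i))}$$
is $\le1$ always, and $\le\delta$ whenever $f(\Delta_i)\ne\Delta_{i+1}$, which by (d) happens infinitely often. So $\mu(\Gamma_i)\to0$, and $\operatorname{diam}\Gamma_i\to0$ by (e) and (D2). Let $e$ be the endpoint $\ne x_0$ of $\Gamma_i$ for a large $i$. Then $f^j(e)\in\Delta_j$ for $j\le i$, and $f^i(e)$ is an endpoint of $\Delta_i$, hence in $P$, as are all later images. This proves the claim.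

Refine by $E=\{e\}$. No added point is in $\operatorname{int}K$, so $K$ remains a basic interval. Call the resulting model $(D,P_*,Z,f,\mu)$, with family $\mathcal I_*$. The arc $\alpha$ has endpoints in $P_*$, and $K\not\subseteq\alpha$ as $\mu(\alpha)\le s<\mu(K)$. So by (b) $\alpha$ is the closure of a union of members of $\mathcal I_*\setminus\{K\}$, and it misses $\operatorname{int}K$.

**Step 4: definition of $g$.** We split $K$ into a short excursion part $K_1$ (in mass) and a part $K_2$ inheriting the mass of $K$. Choose $k_1\in\operatorname{int}K$, $K_1=[q,k_1]$, $K_2=[k_1,q'']$, and put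
$$P'=P_*\cup\{k_1,b\},\qquad \mathcal I'=(\mathcal I_*\setminus\{K\})\cup\{K_1,K_2,B\}.$$
Let $\mu'=\mu$ on members of $\mathcal I_*\setminus\{K\}$, and on $K_1,K_2,B$ let $\mu'$ be nonatomic, positive on arcs, with $\mu'(K_1)=s$, $\mu'(K_2)=\mu(K)$, $\mu'(B)=s$. Let $g=f$ on $P_*$, $g(k_1)=b$, $g(b)=e$, and let $g$ be given by the homeomorphisms (H) with respect to $\mu'$ extending these endpoint values:
$$I\to f(I)\ (I\in\mathcal I_*\setminus\{K\}),\quad K_1\to B,\quad K_2\to[b,f(q'')]=B\cup f(K),\quad B\to\alpha.$$
This is consistent: $g(q)=f(q)=p$, $f(K)=[p,f(q'')]\subseteq D$ meets $B$ only in $p$, and $g(p)=f(p)=x_0$. Note that $g(I)=f(I)$ for $I\in\mathcal I_*\setminus\{K\}$ and $g(K)=B\cup f(K)$; so $g(I)\supseteq f(I)$ for all $I\in\mathcal I_*$.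

**Step 5: $g$ is a $\Lambda'$-model, and (iii).** We check the axioms one after another, together with (iii), which (M7) and (M4) need.

(M1): $D'\setminus D=B\setminus\{p\}$ and $D'\setminus B=D\setminus\{p\}$ are open in $D'$ and $p\in P_*$, so the components of $D'\setminus P'$ are the interiors of the members of $\mathcal I'$. The rest is clear.

(M2): A point of $D'\setminus Z$ has a neighborhood covered by finitely many members of $\mathcal I'$, on each of which $g$ is continuous. Let $z\in Z$ and let $N$ be a neighborhood of $o=g(z)$. By (a), $g(I)\subseteq N$ for all but finitely many $I\in\mathcal I'$. On each of the finitely many others that contain $z$, $g$ is continuous at $z$; those not containing $z$ have positive distance from $z$. As every point of $D'\setminus Z$ lies in a member of $\mathcal I'$, $g$ is continuous at $z$. Clearly $g(P')\subseteq P'$, $g(Z)=\{o\}$, and $g$ is injective on members of $\mathcal I'$.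

(M3): $\mu'$ is finite, nonatomic and positive on arcs. We have $\mu'(g(B))=\mu'(\alpha)=\mu(\alpha)\le s=\mu'(B)$ and $\mu'(g(K_1))=s=\mu'(K_1)$. The arcs $f(I)$, $I\in\mathcal I_*$, are full for $P_*$, so $\mu'(f(I))=\mu(f(I))$ if $K\not\subseteq f(I)$, and $\mu'(f(I))=\mu(f(I))+s$ if $K\subseteq f(I)$. So, by (1),
$$\mu'(g(K_2))\le s+\Lambda\mu(K)+s\le\Lambda'\mu(K)=\Lambda'\mu'(K_2).$$
If $I\in\mathcal I_*\setminus\{K\}$ and $K\subseteq f(I)$, then $\mu(I)\ge\mu(f(I))/\Lambda\ge\mu(K)/\Lambda$, so
$$\mu'(g(I))\le\Lambda\mu(I)+s\le\Lambda\mu(I)+\frac{(\Lambda'-\Lambda)\mu(K)}{2\Lambda}\le\Lambda'\mu(I).$$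
If $K\not\subseteq f(I)$, the slope has not changed. All slopes are $\le\Lambda'$.

(iii): Full sets for $P$ are full for $P_*$ by Lemma 6, and full sets for $P_*$ are full for $P'$ since $K=K_1\cup K_2$. If $A$ is full for $P_*$, then, with unions over $J\in\mathcal I_*$, $J\subseteq A$, we have $g(A)=\overline{\bigcup g(J)}\supseteq\overline{\bigcup f(J)}=f(A)$. As $f^n(A)$ is full for $P_*$ by (b), induction gives $g^{n+1}(A)\supseteq g(f^n(A))\supseteq f^{n+1}(A)$. Together with $\tilde f^n(A)=f^n(A)$ in Step 0, (iii) holds for the original $f$.

(M7): $D_0$ is full, $g(D_0)\supseteq f(D_0)=D$, and $g(D_0)\supseteq g(K)\supseteq B$. So $g(D_0)=D'$.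

(M4): For $I\in\mathcal I_*\setminus\{K\}$ we have $g^n(I)\supseteq f^n(I)=D\supseteq D_0$ for some $n$, so $g^{n+1}(I)=D'$. For $K_1$ and $B$: $g^2(K_1)=g(B)=\alpha$ contains a member of $\mathcal I_*\setminus\{K\}$. For $K_2$: $g(K_2)\supseteq f(K)$, which is full for $P_*$, so $g^{n+1}(K_2)\supseteq f^{n+1}(K)=D$ for some $n$, and $g^{n+2}(K_2)=D'$.

(M5): By (a) only finitely many $I\in\mathcal I_*$ satisfy $f(I)\supseteq K$. For all other $I\in\mathcal I_*\setminus\{K\}$ the arc $g(I)=f(I)$ misses $\operatorname{int}K$ and lies in $D$, so the members of $\mathcal I'$ contained in it, and their masses, are the same as before, and the old $\delta$ works. The finitely many remaining members of $\mathcal I'$ are handled by (F).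

(M6): $g=f$ on $P_*$, $k_1\mapsto b\mapsto e\in P_*$, and in $P_*$ only $o$ is periodic; $g(q_0)=f(q_0)=o$.

**Step 6: (i) with $\eta/2$.** This is the closeness needed for the limit. For $x\in B$ both $rg(x)=g(x)$ and $f(r(x))=x_0$ lie in $\alpha$. For $x\in K$ both $rg(x)$ and $f(x)$ lie in $f(K)$, because $r(B)=\{p\}\subseteq f(K)$. For $x$ in another $I\in\mathcal I_*$ both lie in $f(I)$. On $Z$ they are equal. The diameters of $\alpha$, $f(K)$, $f(I)$ are $<\eta/2$.

**Step 7: (iv) with $\eta/2$.** We transport the chain of a periodic orbit from $f$ to $g$. Let $x\in Q$, $f^n(x)=x$. The orbit of $x$ misses $P_*$: a point of it in $P_*$ would be periodic, hence equal to $o$, and then $x=o\in P$. Say $f^i(x)\in\operatorname{int}I_i$, $I_i\in\mathcal I_*$, $I_n=I_0$; by (c) $(I_i)$ is a chain. Put $I'_i=I_i$ if $I_i\ne K$ and $I'_i=K_2$ if $I_i=K$. Then $g(I'_i)\supseteq f(I_i)\supseteq I_{i+1}\supseteq I'_{i+1}$, so the arc $A_g=\{y\in I'_0:g^i(y)\in I'_i,\ i\le n\}$ is mapped by $g^n$ homeomorphically onto $I'_0\supseteq A_g$. As in Lemma 7 there is $x'\in A_g$ with $g^n(x')=x'$, and $d(x,x')\le\operatorname{diam}I_0<\eta/2$.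

Suppose $x'\in P'$. Then $x'=o$ by (M6), so $o\in I'_i\subseteq I_i$ for all $i$. Thus $o$ and $x$ are two distinct fixed points of $f^n$ in $A_f=\{y\in I_0:f^i(y)\in I_i,\ i\le n\}$, on which $f^n$ is a homeomorphism onto $I_0$ multiplying $\mu$ by a constant. As $f^n$ maps $[o,x]\subseteq A_f$ onto itself, the constant is $1$. So $\mu(A_f)=\mu(I_0)$, $A_f=I_0$ and $f^n(I_0)=I_0$. But $f^m(I_0)=D$ for all large $m$ by (M4) and (d), so $I_0=D\in\mathcal I$, contradicting (d). So $x'\notin P'$.

**Step 8: (ii).** To make the new intervals small, refine the new model once more by Lemma 6. This does not affect the other statements: full sets stay full, and added points are not periodic. $\square$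

## 9. The limit map

Fix $\varepsilon>0$. As $(4R+6)^{1/R}\to1$, choose $R\ge3$ with $\Lambda_0:=(4R+6)^{1/R}<e^{\varepsilon/2}$, and numbers $\Lambda_0<\Lambda_1<\Lambda_2<\dots<e^{\varepsilon/2}$. Let $(D_0,P_0,Z,f_0,\mu_0)$ be the model of Proposition 4. Let $(x_i)$ be a dense sequence in $X$. Given $D_j\ne X$, let $x_i$ be the first term not in $D_j$ (it exists, as $D_j$ is closed), $r_j=r_{D_j}$, $B_j=[r_j(x_i),x_i]$, $D_{j+1}=D_j\cup B_j$. By (D3), $B_j\cap D_j=\{r_j(x_i)\}$ and $r_j(B_j)=\{r_j(x_i)\}$.

If $D_j=X$ for some $j$, apply Lemma 8 $j$ times, with $\Lambda=\Lambda_i$, $\Lambda'=\Lambda_{i+1}$, arbitrary $\eta$'s and $Q=\emptyset$. Then $F=f_j$ is exact with dense periodic points and $h(F)\le\log\Lambda_j<\varepsilon$, by Lemmas 5 and 7; $h(F)>0$ is shown in Step 7. So assume the process is infinite; then every $x_i$ is in some $D_j$, and $\bigcup D_j$ is dense in $X$.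

**Step 1: $s_j:=\sup_xd(x,r_j(x))\to0$.** This says that $D_j$ fills up $X$ uniformly. Otherwise there are $\epsilon>0$ and, for infinitely many $j$, points $y_j$ with $d(y_j,r_j(y_j))\ge\epsilon$; pass to a subsequence with $y_j\to y$. Let $V$ be a subcontinuum which is a neighborhood of $y$ with $\operatorname{diam}V<\epsilon$; it contains some $x_i$. For large $j$ in the subsequence $x_i\in D_j$ and $y_j\in V$, so $r_j(y_j)\in[y_j,x_i]\subseteq V$ by (D3) and (D1), a contradiction.

**Step 2: the choices at stage $j$.** We do not want to deduce the entropy of the limit from uniform convergence alone. Instead, at each stage we record a finite certificate of small entropy for $f_j$, and make all later perturbations so small that the certificate remains valid for the limit. Given the $\Lambda_j$-model with map $f_j$ on $D_j$, choose the following.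

* A finite open cover $\mathcal W_j$ of $D_j$ by nonempty sets of diameter $<2^{-j}$, an integer $m_j\ge1$ and $\mathcal S_j\subseteq\mathcal W_j^{m_j}$ with $|\mathcal S_j|\le\exp(m_j(h(f_j)+2^{-j}))$ such that the sets $\bigcap_{i<m_j}f_j^{-i}(W_i)$, $(W_i)\in\mathcal S_j$, cover $D_j$. This is possible since $h(f_j,\mathcal W_j)\le h(f_j)$.
* $\epsilon_j>0$ such that for each $y\in D_j$ some $(W_i)\in\mathcal S_j$ satisfies: every $z\in D_j$ with $d(z,f_j^i(y))<\epsilon_j$ is in $W_i$, for all $i<m_j$. Take for $\epsilon_j$ the minimum over $D_j$ of the continuous positive function $y\mapsto\max_{(W_i)\in\mathcal S_j}\min_{i<m_j}\min\{1,\operatorname{dist}(f_j^i(y),D_j\setminus W_i)\}$, with $\operatorname{dist}(\cdot,\emptyset)=1$.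
* $\theta_j\in(0,2^{-j})$ such that $y_0,\dots,y_{m_j}\in D_j$ with $d(y_{i+1},f_j(y_i))\le\theta_j$ for $i<m_j$ implies $d(y_i,f_j^i(y_0))<\epsilon_j$ for $i\le m_j$. This is uniform continuity of $f_j$.
* A finite $2^{-j}$-dense set $Q_j\subseteq D_j\setminus P_j$ of periodic points of $f_j$ (Lemma 7), containing the points $x'$ obtained from $Q_{j-1}$ in the previous application of Lemma 8(iv). For each $x\in Q_{j-1}$ we use one fixed period $n$, which is kept for $x'$ at the next stages.
* $\eta_j\in(0,2^{-j-2})$ such that $d(x,y)\le\eta_j$ implies $d(r_i(x),r_i(y))\le2^{-(j-i)-1}\theta_i$ for all $i\le j$.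

Apply Lemma 8 with $\Lambda=\Lambda_j$, $\Lambda'=\Lambda_{j+1}$, $\eta_j$, $B_j$, $Q_j$ to get a $\Lambda_{j+1}$-model with map $f_{j+1}$ on $D_{j+1}$.

**Step 3: convergence.** Here we obtain $F$. Let $F_j=f_jr_j:X\to D_j$. By Lemma 8(i) at the point $r_{j+1}(x)$, and $r_jr_{j+1}=r_j$, we have $d(r_jF_{j+1}(x),F_j(x))\le\eta_j$ for all $x\in X$. Apply $r_i$, $i\le j$, and use $r_ir_j=r_i$:
$$d(r_iF_{j+1}(x),r_iF_j(x))\le2^{-(j-i)-1}\theta_i .$$
Since $r_iF_i=F_i$, summing over $j\ge i$ gives $d(r_iF_m(x),F_i(x))\le\theta_i$ for $m\ge i$, hence $d(F_m(x),F_i(x))\le s_i+\theta_i$. As $s_i+\theta_i\to0$, $F_m$ converges uniformly to a continuous $F:X\to X$, and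
$$d(r_iF(x),F_i(x))\le\theta_i\qquad(x\in X,\ i\ge0).\tag{2}$$

**Step 4: $h(F)<\varepsilon$.** Now the certificates are used. Fix $i$ and $x\in X$, and put $y_k=r_iF^k(x)$. By (2) at the point $F^k(x)$, $d(y_{k+1},f_i(y_k))\le\theta_i$. So $d(y_k,f_i^k(y_0))<\epsilon_i$ for $k\le m_i$. Hence for some $(W_k)\in\mathcal S_i$ we have $r_iF^k(x)\in W_k$ for all $k<m_i$. With $\mathcal V_i=\{r_i^{-1}(W):W\in\mathcal W_i\}$, the cover $\bigvee_{k<m_i}F^{-k}\mathcal V_i$ of $X$ therefore has a subcover of at most $|\mathcal S_i|$ elements, and by subadditivity and Lemma 5.2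
$$h(F,\mathcal V_i)\le\tfrac1{m_i}\log|\mathcal S_i|\le h(f_i)+2^{-i}\le\log\Lambda_i+2^{-i}.$$
The mesh of $\mathcal V_i$ is at most $2s_i+2^{-i}\to0$. So every open cover $\mathcal U$ of $X$ is refined by $\mathcal V_i$ for all large $i$ (Lebesgue number), and $h(F,\mathcal U)\le h(F,\mathcal V_i)$. Therefore $h(F)\le\liminf_ih(F,\mathcal V_i)\le\varepsilon/2<\varepsilon$.

**Step 5: $F$ is exact.** We show that open sets grow over $D_0$, and that $D_0$ is mapped onto $X$. *$F(D_0)=X$:* by (M7) $F_j(D_0)=f_j(D_0)=D_j$. If $z\in D_i$, then for $j\ge i$ there is $y_j\in D_0$ with $F_j(y_j)=z$, and a limit point $y\in D_0$ of $(y_j)$ satisfies $F(y)=z$. So the closed set $F(D_0)$ contains the dense set $\bigcup D_i$.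

*$F^n(U)\supseteq D_0$ for some $n$*, where $U\ne\emptyset$ is open: $\bigcup D_j$ is dense in $X$, the union of $\mathcal I_i$ is dense in $D_i$, and the mesh of $\mathcal I_i$ tends to $0$ by Lemma 8(ii). So there are $i$ and $I\in\mathcal I_i$ with $I\subseteq U$. By (M4), $f_i^n(I)=D_i$ for some $n$. The set $I$ is full in model $i$, hence by Lemma 8(iii) in all models $j\ge i$, and inductively $f_j^n(I)\supseteq f_i^n(I)=D_i\supseteq D_0$. Since $F_j^n=f_j^n$ on $I\subseteq D_j$ and $F_j^n\to F^n$ uniformly, compactness of $I$ gives $F^n(I)\supseteq D_0$. Hence $F^{n+1}(U)=X$.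

**Step 6: periodic points of $F$ are dense.** We follow the periodic points through the stages. Let $x\in Q_j$ with $f_j^n(x)=x$, $n$ the chosen period. The continuations $x^{(j)}=x,x^{(j+1)},\dots$ satisfy $x^{(m)}\in D_m$, $F_m^n(x^{(m)})=x^{(m)}$ and $d(x^{(m)},x^{(m+1)})\le\eta_m\le2^{-m-2}$. So $x^{(m)}\to x^\infty$, $F^n(x^\infty)=x^\infty$ and $d(x,x^\infty)\le2^{-j}$. Every point of $X$ is within $s_j+2^{-j}$ of $Q_j$, hence within $s_j+2\cdot2^{-j}$ of a periodic point of $F$.

**Step 7: $h(F)>0$.** This uses exactness only, so it also covers the case $D_j=X$. Let $A_0,A_1$ be disjoint closed sets with nonempty interiors. By exactness and surjectivity, $F^n(A_0)=F^n(A_1)=X$ for some $n\ge1$. For each word $w\in\{0,1\}^k$ there is, by backward induction, $x$ with $F^{ni}(x)\in A_{w_i}$ for $0\le i<k$. Points belonging to different words are at distance at least $\operatorname{dist}(A_0,A_1)$ at one of the times $ni<nk$. So for every $\epsilon<\operatorname{dist}(A_0,A_1)$ there are $2^k$ points that are $(kn,\epsilon)$-separated, and $h(F)\ge\frac1n\log2>0$.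

This proves Theorem 1, and with it Corollary 2: the answer to Baldwin's question is yes. $\blacksquare$
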